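# Four-connected 2-cyclic graphs on at least nine vertices have at least $\frac73 n$ edges

## The charge $d(x)-\frac{14}{3}$

Take a graph $G$ on $n$ vertices and write on each vertex $x$ the number
$$ch(x)=d(x)-\tfrac{14}{3},\tag{1}$$
where $d(x)$ is the degree of $x$. The numbers add up to $2e(G)-\frac{14}3n$, where $e(G)$ is the number of edges, so
$$\sum_{x} ch(x)\ge 0\quad\Longleftrightarrow\quad e(G)\ge \tfrac73 n .\tag{2}$$
If all degrees are at least $4$, only vertices of degree $4$ are in debt, each by $\frac23$. Vertices of degree $5,6,7,8$ own $\frac13,\frac43,\frac73,\frac{10}3$. We shall let rich vertices send gifts to poor ones. Gifts do not change the total, so if every vertex ends with a nonnegative amount, (2) gives the edge bound. The whole proof is the design of these gifts.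

Here is what the charge is for. All graphs are finite and simple, $V=V(G)$, and $u\sim v$ means that $u,v$ are adjacent. For $S\subseteq V$, let $N(S)$ be the set of vertices outside $S$ that have a neighbor in $S$, and $N[S]=S\cup N(S)$. The set $S$ is *dominating* if $N[S]=V$. For a set $W$ of vertices, "$W$ contains a cycle" means that the induced subgraph $G[W]$ contains a cycle. A cycle is written as the list of its vertices in order: the cycle $bcde$ has edges $bc,cd,de,eb$.

**Definition ($k$-cyclic).** A graph $G$ is *$k$-cyclic* if every nonempty $S\subseteq V$ with $|S|\le k$ is dominating or has a cycle in its neighborhood, that is, $N(S)$ contains a cycle.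

For example, in the octahedron (six vertices, each adjacent to all others except its antipode) the neighborhood of a vertex is a 4-cycle. Two adjacent vertices have all other vertices as neighborhood, so they are dominating, and so are two antipodal vertices. The octahedron is therefore 2-cyclic.

Recall that a graph is *4-connected* if it has at least five vertices and stays connected after the deletion of any set of at most three vertices. We use this only in one form: if $A\neq\emptyset$ and $N[A]\ne V$, then deleting $N(A)$ separates $A$ from $V\setminus N[A]$, so $|N(A)|\ge4$.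

It is known that every 3-connected 2-cyclic graph on $n\ge6$ vertices has $e(G)\ge2n$, and that infinitely many 4-connected 2-cyclic graphs have exactly $\frac73n$ edges. The question treated here comes from F. Botler, Y. S. Couto, C. G. Fernandes, E. F. de Figueiredo, R. Gómez, V. F. dos Santos, C. M. Sato, "Extremal Problems on Forest Cuts and Acyclic Neighborhoods in Sparse Graphs", arXiv:2411.17885 (2024). It asks to prove or disprove that 4-connected 2-cyclic graphs on $n\ge9$ vertices have at least $\frac73n$ edges. The statement is true.

**Theorem 1.** If $G$ is 4-connected and 2-cyclic with $n\ge9$, then $e(G)\ge\frac73n$.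

The proof looks only at small sets. Consider these properties of $G$.

* **(H1)** If $1\le|A|\le6$ and $N[A]\ne V$, then $|N(A)|\ge4$.
* **(H2)** If $d(v)\in\{4,5\}$, then $N(v)$ contains a cycle.
* **(H3)** If $uv$ is an edge with $|N[\{u,v\}]|\le7$, then $N(\{u,v\})$ contains a cycle.

**Theorem 2.** If $n\ge9$ and $G$ satisfies (H1)–(H3), then $e(G)\ge\frac73n$.

**Theorem 2 implies Theorem 1.** If $G$ is 4-connected, (H1) is the remark above. The sets $\{v\}$ in (H2) and $\{u,v\}$ in (H3) have closed neighborhoods of at most $7<n$ vertices, so they are not dominating, and 2-cyclicity gives the cycles.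

**Theorem 3 (sharpness).**
(a) For $n=6,7,8$ there are 4-connected 2-cyclic graphs with $3n-6<\frac73n$ edges; for $n=9$ there is one with $21=\frac73n$ edges.
(b) For $n=6m+r$ with $0\le r\le5$ and $m\ge\max(2,r)$, there is a 4-connected 2-cyclic graph with $14m+3r=\frac73n+\frac23r$ edges. In particular the minimum number of edges is exactly $\lceil\frac73n\rceil$ for all $n\ge12$ with $n\equiv0,1\pmod 6$, and it is at most $\frac73n+\frac{10}3$ for all $n\ge30$.

## Double wheels and chains of octahedra

We begin with the graphs of Theorem 3. They are the simplest cases, they show why $n\ge9$ is needed, and they are the test for any gift scheme: a graph with exactly $\frac73n$ edges leaves no charge to spare.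

For $k\ge4$ let $D_k$ consist of a cycle $C_k$ (the *rim*) and two nonadjacent vertices (the *hubs*), each joined to all rim vertices. It has $k+2$ vertices and $3k$ edges. The octahedron is $D_4$.

**Step 1: $D_k$ is 4-connected.** Delete a set $T$ with $|T|\le3$. If a hub survives, it is adjacent to all surviving rim vertices. There is at least one of these, and the other hub, if it survives, is adjacent to them too. If both hubs are deleted, at most one rim vertex is deleted, and the rest of the rim is connected.

**Step 2: cycles in neighborhoods, to get 2-cyclicity.** The neighborhood of a hub is the rim. The neighborhood of a rim vertex consists of the two hubs and its two rim neighbors, which form a 4-cycle. Next we claim: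
$$\text{for every edge } uv \text{ of } D_k,\ N(\{u,v\})\text{ contains a cycle.}\tag{3}$$
For a rim edge, the two hubs and the two further rim neighbors (distinct, as $k\ge4$) form a 4-cycle. For a hub–rim edge, the other hub and two consecutive rim vertices different from the given one form a triangle. Finally, in any graph, if $u\not\sim v$ then $N(\{u,v\})=N(u)\cup N(v)$, which contains a cycle if $N(u)$ does. So $D_k$ is 2-cyclic.

**Step 3: part (a).** With $n=k+2$ there are $3n-6$ edges: $12<14$, $15<\frac{49}3$, $18<\frac{56}3$ for $n=6,7,8$, and $21=\frac73\cdot9$ for $n=9$.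

**Step 4: the chains for part (b).** Let $m\ge2$ and let $H$ be the multigraph obtained from a cycle on $m$ vertices by doubling every edge (for $m=2$: two vertices joined by four parallel edges). It is 4-regular, and it stays connected after deletion of any three edges, since every edge cut has at least four edges. Replace vertex $i$ of $H$ by a copy of $D_{k_i}$ with $k_i\in\{4,5\}$, and attach the four edges of $H$ at $i$ to four distinct vertices of that copy. Call the result $G$. It is simple, because parallel edges of $H$ get different ends.

*$G$ is 4-connected.* Delete $T$ with $|T|\le3$. Every copy stays connected and nonempty by Step 1, and each deleted vertex destroys at most one edge of $H$. Since $H$ minus at most three edges is connected, $G-T$ is connected.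

*$G$ is 2-cyclic.* Each vertex has a cycle in its neighborhood inside its own copy; this settles single vertices and, as in Step 2, nonadjacent pairs. Edges inside a copy are covered by (3). For an edge $uv$ between two copies, $N(\{u,v\})$ contains the cycle in the neighborhood of $u$ inside the copy of $u$.

**Step 5: counting.** Take $r$ copies of $D_5$ and $m-r$ copies of $D_4$. Then $n=7r+6(m-r)=6m+r$ and
$$e(G)=15r+12(m-r)+2m=14m+3r=\tfrac73n+\tfrac23r .$$
For $r=0,1$ this equals $\lceil\frac73n\rceil$, which is optimal by Theorem 1 (to be proved below). For $n\ge30$ we have $m\ge5\ge r$, so the construction applies to every $n\ge30$, and $\frac23r\le\frac{10}3$. This proves Theorem 3, given Theorem 1. $\blacksquare$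

## Why the gifts cannot depend on degrees alone

A vertex of degree $4$ is called *small*, a vertex of degree at least $5$ *big*. The first idea is a uniform rule: every vertex of degree $5$ sends a fixed amount $c$ to each small neighbor. Test it on a chain of octahedra. In one copy let the rim be $r_1r_2r_3r_4$ and the hubs $h,h'$, and attach the four outgoing edges at $r_2,r_3,r_4,h'$. Do the same in every copy. All degrees are $4$ or $5$, and in our copy exactly $h$ and $r_1$ are small.

* The vertex $h$ has the big neighbors $r_2,r_3,r_4$ and needs $\frac23$, so $3c\ge\frac23$, that is, $c\ge\frac29$. (Gifts of a fixed amount between the small vertices $h$ and $r_1$ cancel.)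
* The vertex $r_2$ owns $\frac13$ and has two small neighbors $h$ and $r_1$, so $2c\le\frac13$, that is, $c\le\frac16$.

So no uniform rule works, already on this graph. A scheme that does work here: $r_3$ sends $\frac13$ to $h$; $h'$ sends $\frac13$ to $r_1$; each of $r_2,r_4$ sends $\frac16$ to each of $h,r_1$. Everybody ends with exactly $0$. Thus the gift must depend on how the giver sits in the neighborhood of the receiver.

**Definition (close).** Let $t(u,v)=|N(u)\cap N(v)|$. A neighbor $u$ of $v$ is *close* to $v$ if $t(u,v)\ge2$.

Closeness is symmetric, and for $u\in N(v)$ the number $t(u,v)$ is the degree of $u$ in $G[N(v)]$. In the copy above, $r_1$ and $h$ are close: they have the common neighbors $r_2,r_4$.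

Now look at the amounts. A vertex of degree $7$ can pay $\frac13$ to each of its seven neighbors, and then has $0$. A vertex of degree $6$ owns $\frac43$ and can pay $\frac13$ to four neighbors; we shall let it pay only the close ones. A small vertex with two such payers is settled.

**Definition (heavy, needy).** A neighbor $h$ of a small vertex $v$ is *heavy* (for $v$) if $d(h)\ge7$, or if $d(h)=6$ and $h$ is close to $v$. A small vertex is *needy* if it has at most one heavy neighbor.

The idea that gets past the failure of uniform rules is that needy vertices are rare enough to be classified. The cycle conditions and (H1) force their neighborhoods into six types, and for each type we can name which neighbors of degree $5$ or $6$ pay the rest.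

**A second example.** The following graph $Q$ illustrates the definitions, and later shows why one last rule is needed. Let $L$ have the eleven vertices $x$; $v,a,d,e,f$; $\bar v,\bar a,\bar d,\bar e,\bar f$ and the edges
$$xv,\ xa,\ x\bar v,\ x\bar a;\quad va,vd,ae,de,df,ef;\quad \bar v\bar a,\bar v\bar d,\bar a\bar e,\bar d\bar e,\bar d\bar f,\bar e\bar f;\quad e\bar e,\ f\bar f,\ e\bar f,\ f\bar e .$$
Let $Q$ be $L$ together with a vertex $b$ adjacent to all of $L$. So $Q$ has $12$ vertices and $20+11=31$ edges.

*$Q$ is 4-connected.* If $b$ is not deleted, the rest is connected, so we must show that $L$ stays connected after deleting a set $T$ of at most two vertices. The set $M=\{v,a,d,e,f\}$ induces the 4-cycle $vaed$ and the triangle $def$, sharing the edge $de$; so $M$ minus any vertex is connected, and likewise for $\bar M$. Suppose $T$ meets each of $M,\bar M$ in at most one vertex. If $x\notin T$, then $x$ is adjacent to a survivor among $v,a$ and to one among $\bar v,\bar a$. If $x\in T$, at most one further vertex is deleted, so $e\bar e$ or $f\bar f$ survives. Either way what is left is connected. If $T\subseteq M$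 has two vertices, then $\{x\}\cup\bar M$ is intact and connected; the survivors among $v,a,e,f$ have a neighbor in it, and $d$, if it survives, has a surviving neighbor among $v,e,f$. The case $T\subseteq\bar M$ is the mirror image.

*$Q$ is 2-cyclic.* Sets containing $b$ are dominating. For a set $S$ of vertices of $L$ it is enough to find an edge of $L$ inside $N(S)\setminus\{b\}$, since it forms a triangle with $b$. For the single vertices $x,v,a,d,e,f$ take the edges $va,xa,xv,ef,df,de$; nonadjacent pairs follow. For the adjacent pairs, up to exchanging barred and unbarred letters, take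
$$\begin{array}{c|ccccccccccc}\text{pair}& xv&xa&va&vd&ae&de&df&ef&e\bar e&f\bar f&e\bar f\\\hline \text{edge}&\bar v\bar a&\bar v\bar a&de&xa&xv&va&e\bar e&\bar e\bar f&df&de&df\end{array}$$

In $Q$ the degrees are $d(b)=11$, $d(x)=5$, $d(v)=d(a)=d(d)=4$, $d(e)=6$, $d(f)=5$, and the same with bars. The vertex $e$ is heavy for $d$ (common neighbors $b,f$), but not for $a$, with which it shares only $b$. So $d$ has the two heavy neighbors $b,e$ and is not needy, whereas $v$ and $a$ have $b$ as their only heavy neighbor and are needy.

## What (H1)–(H3) give at once

**From here until the end, $n\ge9$ and (H1)–(H3) hold.** By (H1) with $|A|=1$, all degrees are at least $4$. The next three facts will be used throughout.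

**(F1)** If $1\le|A|\le5$, then $|N(A)|\ge4$. Moreover, $|A|=6$ with $|N(A)|\le2$ is impossible.

*Proof.* Otherwise $|N[A]|\le8<n$, so $N[A]\ne V$, contradicting (H1). $\square$

**(F2)** If $1\le|A|\le4$ and $|N(A)|=4$, then every $u\in N(A)$ has a neighbor outside $N[A]$.

*Proof.* Otherwise $N(A\cup\{u\})=N(A)\setminus\{u\}$ has three elements, contradicting (F1). $\square$

**(F3)** If $v$ is small, at least three neighbors of $v$ are close to $v$, namely those on a cycle of $G[N(v)]$. If some neighbor of $v$ is not close, the other three neighbors form a triangle.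

*Proof.* The cycle exists by (H2); it has at least three vertices, and each has degree at least $2$ in $G[N(v)]$. A neighbor that is not close lies on no such cycle, so the cycle is a triangle on the other three. $\square$

## Two adjacent vertices of degree 4

The classification rests on what two adjacent small vertices can look like.

**Lemma 1.** Let $v\sim a$ be small. Then $t(v,a)\le2$. If $t(v,a)=1$ with common neighbor $b$, $N(v)=\{a,b,c,d\}$ and $N(a)=\{v,b,e,f\}$, then $c\sim d$, $e\sim f$, and $b$ is adjacent to the six distinct vertices $v,a,c,d,e,f$; so $d(b)\ge6$.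

*Proof.* If $t(v,a)=3$, then $|N(\{v,a\})|=3$, contradicting (F1). Let $t(v,a)=1$. Then $a$ is not close to $v$, so $b,c,d$ form a triangle by (F3). Likewise $b,e,f$ form a triangle. As $b$ is the only common neighbor, $\{c,d\}\cap\{e,f\}=\emptyset$. $\square$

**Lemma 2.** Let $v\sim a$ be small with $t(v,a)=2$, $N(v)=\{a,b,c,d\}$, $N(a)=\{v,b,c,e\}$, and $X=\{v,a,b,c,d,e\}$ (six distinct vertices; $d\not\sim a$, $e\not\sim v$). Each of $b,c,d,e$ has a neighbor outside $X$. Up to exchanging $b,c$ and/or exchanging $(v,d)$ with $(a,e)$, one of the following holds:

* **(I)** $b\not\sim c$; both $b$ and $c$ are adjacent to $d$ and $e$; $d(b),d(c)\ge5$.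
* **(A)** $b\sim c$; $d(b),d(c)\ge6$.
* **(B)** $b\sim c$; $d(c)\ge6$; $N(b)=\{v,a,c,d,b'\}$ with $b'\notin X$; $d\sim c$; $b'\sim c$; $b'\sim d$.
* **(C)** $b\sim c$; $b\sim d,e$; $d\sim e$; $d(b)\ge6$. Here $b$ is called the *hub* of the pair.

For example, two consecutive rim vertices of $D_k$, $k\ge7$, form a pair of type (I), the two hubs of $D_k$ being $b$ and $c$. In the graph $Q$ the pair $v\sim a$ is of type (C) with hub $b$ and with $x$ as $c$.

*Proof.* **Step 1: outside neighbors.** We have $N(\{v,a\})=\{b,c,d,e\}$, so (F2) gives them.

**Step 2: $b\not\sim c$ leads to (I).** The possible edges of $G[N(v)]$ are $ab,ac,bd,cd$. By (H2) there is a cycle, which must use all four, so $d\sim b,c$. Likewise $e\sim b,c$. Each of $b,c$ is adjacent to $v,a,d,e$ and to a vertex outside $X$, so it has degree at least $5$.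

**Step 3: for $b\sim c$, three patterns.** Since $|N[\{v,a\}]|=6$, (H3) gives a cycle in $\{b,c,d,e\}$. It is one of the triangles $bcd,bce,bde,cde$ or one of the 4-cycles $bcde$, $bced$, $bdce$. Consider the patterns

* (γ): $d\sim e$ and one of $b,c$ is adjacent to both $d$ and $e$;
* (α): one of $d,e$ is adjacent to both $b$ and $c$.

The cycles $bcd,bce,bdce$ give (α); $bde,cde$ give (γ). If neither (α) nor (γ) holds, the cycle is $bcde$ or $bced$; after possibly exchanging $b,c$ it is $bcde$, so that

* (β): $d\sim e$, $c\sim d$, $b\sim e$, $b\not\sim d$, $c\not\sim e$,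

where the non-adjacencies hold because (α) fails.

**Step 4: (γ) leads to (C).** After possibly exchanging $b,c$, $b\sim d,e$. Then $b$ is adjacent to $v,a,c,d,e$ and to a vertex outside $X$, so $d(b)\ge6$.

**Step 5: (β) leads to (A).** The vertex $c$ is adjacent to $v,a,b,d$ and to an outside vertex. Suppose $d(c)=5$, so $N(c)=\{v,a,b,d,c'\}$ with $c'\notin X$. Then $N(\{v,c\})=\{a,b,d,c'\}$ contains a cycle by (H3). The neighbors of $a$ are $v,b,c,e$, so in this set $a$ is adjacent only to $b$ and is not on the cycle. So the cycle is the triangle $bdc'$, contradicting $b\not\sim d$. Hence $d(c)\ge6$. The pattern (β) is unchanged by exchanging $(v,d,c)$ with $(a,e,b)$, so $d(b)\ge6$ too.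

**Step 6: (α) leads to (A) or (B).** After possibly exchanging $(v,d)$ and $(a,e)$, $d\sim b,c$. With their outside neighbors, $d(b),d(c)\ge5$. If both are at least $6$, we have (A). Otherwise, after possibly exchanging $b,c$, $d(b)=5$ and $N(b)=\{v,a,c,d,b'\}$ with $b'\notin X$. Then $N(\{v,b\})=\{a,c,d,b'\}$ contains a cycle by (H3). In this set $a$ is adjacent only to $c$, so the cycle is the triangle $cdb'$. By (F2) for $\{v,b\}$, $c$ has a neighbor outside $\{v,b,a,c,d,b'\}$. So $c$ is adjacent to $v,a,b,d,b'$ and one more vertex, and $d(c)\ge6$. This is (B). $\square$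

**How to recognize the type.** Let $v\sim a$ be small with exactly two common neighbors $p,q$. We call the remaining neighbor of $v$, and that of $a$, its *fourth neighbor* in the pair.

* If $p\not\sim q$, the pair is of type (I), because $b\sim c$ in the other types. In (I) both fourth neighbors are adjacent to both $p$ and $q$.
* If $p\sim q$ and $q$ is small, the pair is of type (C) with hub $p$. In (A) and (B) both common neighbors have degree at least $5$, and a hub has degree at least $6$. In (C) both fourth neighbors are adjacent to the hub and to each other.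

The next lemma squeezes more out of each type when a further vertex has small degree.

**Lemma 3.** In the notation of Lemma 2:

* **(I+)** In (I), if $d$ or $e$ is small, then $d(b),d(c)\ge6$.
* **(B+)** In (B), $d$ is big. If moreover $d(c)=6$, then $N(c)=\{v,a,b,d,b',c'\}$ with $b'$ big and $c'\not\sim v,a$.
* **(C1)** In (C), if $c$ is small, then $d(b)\ge7$, and there is $c'$ with $N(c)=\{v,a,b,c'\}$ such that $d,e,c'$ are distinct, big, pairwise adjacent, and adjacent to $b$.
* **(C2)** In (C), if $d$ is small, then $d(b)\ge7$, $d\not\sim c$, $e$ is big, and $N(d)=\{v,b,e,d'\}$ with $d'\notin X$ and $d'\sim b,e$, where $d'$ has a neighbor outside $\{v,a,b,c,d,e,d'\}$. Symmetrically for $e$.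

In $Q$, (C2) is visible: $d$ is small, $d(b)=11$, $e$ is big, and $f$ plays the role of $d'$.

*Proof.* **Step 1: (I+).** Let $d$ be small. As $d\not\sim a$, the small pair $d\sim v$ has exactly the common neighbors $b,c$, and $b\not\sim c$, so it is of type (I). Hence the fourth neighbor $d'$ of $d$ is adjacent to $b$ and $c$. Here $d'\ne a$. Now $N(\{d,v,a\})=\{b,c,d',e\}$, so $d'\ne e$ by (F1), and by (F2) $b$ and $c$ have neighbors outside $\{d,v,a,b,c,d',e\}$. Both are adjacent to $v,a,d,e,d'$ as well, so $d(b),d(c)\ge6$. The case of $e$ is symmetric.

**Step 2: (B+).** We have $N(\{v,b\})=\{a,c,d,b'\}$. By (F2), $d$ and $c$ have neighbors outside $Y=\{v,a,b,c,d,b'\}$. Since $d\sim v,b,c,b'$, $d(d)\ge5$, so $d$ is big. Let $c'\notin Y$ be a neighbor of $c$, and let $d(c)=6$. Then $N(c)=\{v,a,b,d,b',c'\}$ and $N(\{v,a,b,c\})=\{d,e,b',c'\}$. These four are distinct by (F1), and each has a neighbor outside $N[\{v,a,b,c\}]$ by (F2). So $c'\ne e$; together with $c'\notin Y$ this gives $c'\notin N(v)\cup N(a)$.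

It remains to see that $b'$ is big. We have $N[\{b,c\}]=\{b,c,v,a,d,b',c'\}$, seven vertices, so by (H3) $\{v,a,d,b',c'\}$ contains a cycle. Since $N(a)=\{v,b,c,e\}$ and $e\ne d,b',c'$, $a$ is adjacent in this set only to $v$, so $a$ is not on the cycle. Then $v$, adjacent in this set only to $a$ and $d$, is not on it either. So $d,b',c'$ form a triangle. Thus $b'\sim b,c,d,c'$, and $b'$ has a neighbor outside $N[\{v,a,b,c\}]$, so $b'$ is big.

**Step 3: (C1).** By Lemma 2, $c$ has a neighbor $c'\notin X$, so $N(c)=\{v,a,b,c'\}$. The small pair $v\sim c$ has exactly the common neighbors $a\sim b$ with $a$ small, so it is of type (C) with hub $b$; its fourth neighbors are $d$ and $c'$, so $c'\sim b$ and $c'\sim d$. The small pair $a\sim c$ has exactly the common neighbors $v\sim b$ with $v$ small and fourth neighbors $e$ and $c'$, so $c'\sim e$. Now $N(\{v,a,c\})=\{b,d,e,c'\}$ has four elements, and by (F2) each has a neighbor outside $\{v,a,c,b,d,e,c'\}$. Hence $b$, adjacent to $v,a,c,d,e,c'$, has degree at least $7$; and $d\sim v,b,e,c'$, $e\sim a,b,d,c'$, $c'\sim c,b,d,e$ have degree at least $5$.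

**Step 4: (C2).** We have $d\sim v,b,e$, and $d$ has a neighbor $d'\notin X$. So $N(d)=\{v,b,e,d'\}$ and $d\not\sim c$. Then $v\sim d$ have the single common neighbor $b$, and Lemma 1 gives $b\sim d'$ and $e\sim d'$. Now $N(\{v,a,d\})=\{b,c,e,d'\}$, so by (F2) $b$ and $d'$ have neighbors outside $\{v,a,b,c,d,e,d'\}$. As $b\sim v,a,c,d,e,d'$, $d(b)\ge7$. If $e$ were small, then $N(e)=\{a,b,d,d'\}$ and $N(\{v,a,d,e\})=\{b,c,d'\}$, contradicting (F1). $\square$

## The six types of needy vertices

**Definition (types).** A needy vertex gets the first of the following types that applies, with one fixed representation (choice of pair and labels). In T4–T6 the labels are those of Lemma 2.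

* **T1**: exactly one heavy neighbor, and at least two close neighbors of degree $5$.
* **T2**: no heavy neighbor, four close neighbors of degree $5$.
* **T3**: no heavy neighbor, exactly three close neighbors, all of degree $5$; by (F3) they form a triangle.
* **T4**: no heavy neighbor; it is $v$ in a pair of type (I) with $d(b)=d(c)=d(d)=5$.
* **T5**: exactly one heavy neighbor; it is $a$ in a pair of type (B).
* **T6**: exactly one heavy neighbor; it is $v$ in a pair of type (C) with $d(c)\in\{4,5\}$.

In chains of octahedra: if the four outgoing edges of a copy are attached at its rim, both hubs have type T2. In the copy with small vertices $h,r_1$ considered earlier, $h$ has type T4 with $a=r_1$, $\{b,c\}=\{r_2,r_4\}$, $d=r_3$, $e=h'$.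

**Lemma 4.** Every needy vertex has a type.

*Proof.* Let $v$ be needy.

**Step 1: no close small neighbor.** The at least three close neighbors of $v$ are big, and those of degree at least $6$ are heavy. If $v$ has exactly one heavy neighbor, at least two close neighbors have degree $5$: T1. If it has none, all close neighbors have degree $5$: T2 or T3.

**Step 2: a close small neighbor $u$.** Then $t(v,u)=2$ by Lemma 1, and we go through the types of the pair in Lemma 2. Types (I), (A) and (C) are symmetric in the two small vertices, so there we may let $v$ play the role $v$.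

* (A): each of $b,c$ is close to $v$ (it is adjacent to $a$ and to the other one) and has degree at least $6$. So $v$ has two heavy neighbors, a contradiction.
* (I): with $v$, the vertices $b$ and $c$ each have the common neighbors $a,d$, and $d$ has the common neighbors $b,c$. So $b,c,d$ are close to $v$. If $d$ is small, (I+) makes $b,c$ heavy, a contradiction. So $b,c,d$ are big. If $v$ has a heavy neighbor, it has exactly one, so at least two of $b,c,d$ have degree $5$: T1. If none is heavy, $d(b)=d(c)=d(d)=5$: T4 applies (or an earlier type).
* (B), our vertex in role $v$: $c$ is close (common neighbors $a,b$), hence heavy. The vertex $b$ is close (common $a,c$) of degree $5$, and $d$ is big by (B+) and close (common $b,c$). If $d(d)\ge6$, there would be two heavy neighbors. So $d(d)=5$: T1.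
* (B), our vertex in role $a$: $c$ is close (common $v,b$), hence heavy, and it is the only heavy neighbor. So T5 (or an earlier type) applies.
* (C): the hub $b$ is close (common $a,c$), hence heavy, and $c$ is close (common $a,b$). If $d(c)\ge6$, $c$ would be a second heavy neighbor. So $d(c)\in\{4,5\}$, and T6 (or an earlier type) applies. $\square$

In T6 the only heavy neighbor is $b$. So $d(d)\ge7$ is impossible, and if $d(d)=6$, then $d$ is not close to $v$. We split T6 into four subtypes, which are exhaustive:

* **T6a**: $c$ small. By (C1), $d(b)\ge7$ and $d$ is big, so $d(d)\in\{5,6\}$.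
* **T6b**: $d(c)=5$, $d(b)=6$. By (C2), $d$ and $e$ are big.
* **T6c**: $d(c)=5$, $d(b)\ge7$, $d$ big; so $d(d)\in\{5,6\}$.
* **T6d**: $d(c)=5$, $d(b)\ge7$, $d$ small.

In $Q$ the vertex $v$ has type T6d: its only close neighbor of degree $5$ is $x$, so T1 fails. T5 fails as well: the neighbors of $v$ of degree $4$ are $a$ and $d$, with $t(v,d)=1$, and $\{v,a\}$ is not of type (B) because $x$, the only common neighbor of degree $5$, is adjacent to neither fourth neighbor. In the same way $a$ has type T6c, its fourth neighbor being the big vertex $e$.

The types T3 and T4 have no heavy neighbor and must collect the full $\frac23$ from three vertices of degree $5$. So one of these must give everything it has, namely $\frac13$, and we must know that it has no other obligation.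

**Definition (clean).** Let $v$ be small. A degree-$5$ neighbor $x$ of $v$ is *clean* (for $v$) if $v$ is the only close small neighbor of $x$.

In the octahedron copy with small vertices $h,r_1$, the vertex $r_3$ is clean for $h$: its neighbors are $h$, the big vertices $r_2,r_4,h'$, and a vertex of degree $5$ in another copy.

**Lemma 5 (T4).** If $v$ has type T4, then $N(d)=\{v,b,c,e,d_2\}$ with $b,c,e$ big, and $v$ is the only close small neighbor of $d$.

*Proof.* **Step 1: a neighbor of $d$ far away.** By (I+), $e$ is big, as $d(b)=5$. We have $N(b)=\{v,a,d,e,b'\}$ and $N(c)=\{v,a,d,e,c'\}$ with $b',c'\notin X$. So $N(\{v,a,b,c\})=\{d,e,b',c'\}$; hence $b'\ne c'$ by (F1), and by (F2) $d$ has a neighbor $d_2\notin X\cup\{b',c'\}$. Write $N(d)=\{v,b,c,d_1,d_2\}$.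

**Step 2: identify $d_1$.** Since $d_2\not\sim v,b,c$, the vertex $d_2$ has degree at most $1$ in $G[N(d)]$. So the cycle given by (H2) lies in $\{v,b,c,d_1\}$. Here $b\not\sim c$. Also $d_1\not\sim v$, because $N(v)=\{a,b,c,d\}$ and $d_1\ne a$ (as $d\not\sim a$). So the cycle is $vbd_1c$, and $d_1\in N(b)\cap N(c)=\{v,a,d,e\}$. As $d_1\ne v,a,d$, $d_1=e$.

**Step 3: conclude.** Within $N(d)$, $d_2$ can be adjacent only to $e$, so it is not close to $d$. The vertices $b,c,e$ are big, and $v$ is close to $d$ (common $b,c$). $\square$

**Lemma 6 (T3).** Let $v$ have type T3, $N(v)=\{a,b,c,d\}$ with $b,c,d$ a triangle of degree-$5$ vertices. Then at least one of $b,c,d$ is clean.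

*Proof.* **Step 1: small neighbors of the triangle are not adjacent to $v$.** We claim
$$\text{if } u\ne v \text{ is a small neighbor of one of } b,c,d,\text{ then } u\notin N(v).\tag{4}$$
Otherwise $u=a$. The vertex $a$ is not close to $v$ and is adjacent to $v$ and to one of $b,c,d$, say $b$. So $t(v,a)=1$ with common neighbor $b$, and Lemma 1 gives $d(b)\ge6$, a contradiction.

If $b$ is clean we are done. Suppose $b$ has a close small neighbor $w\ne v$. By (4), $w\not\sim v$. Let $N(b)=\{v,c,d,w,y\}$. Then $w$ has at least two neighbors in $\{c,d,y\}$.

**Step 2: $w\sim c,d$ is impossible.** Suppose $w\sim c,d$. Write $b'=y$, $N(c)=\{v,b,d,w,c'\}$, $N(d)=\{v,b,c,w,d'\}$, $N(w)=\{b,c,d,w'\}$. For $A=\{v,w,b,c,d\}$ we have $N(A)=\{a,w',b',c',d'\}$, and by (F1) these five names denote at least four vertices. As $|N[\{b,c\}]|\le7$, (H3) says that $\{v,w,d,b',c'\}$ contains a cycle. In this set $v\sim d$, $w\sim d$, $v\not\sim w$, and a vertex of $\{b',c'\}$ is adjacent to $v$, $w$, $d$ only if it equals $a$, $w'$, $d'$ respectively.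

If $b'=c'$, then $a,w',b',d'$ are distinct, so the only edges are $vd,wd$. If $b'\ne c'$, at most one of the names $a,w',d'$ denotes a vertex of $\{b',c'\}$, since otherwise $|N(A)|\le3$. So the edges are $vd$, $wd$, possibly $b'c'$, and at most one edge between $\{v,w,d\}$ and $\{b',c'\}$. Both graphs are acyclic, a contradiction.

**Step 3: the remaining position of $w$.** By the symmetry between $c$ and $d$ we may now assume $w\sim c$, $w\not\sim d$, $w\sim y$. Let $N(c)=\{v,b,d,w,z\}$. This step shows $y\ne z$. Suppose $y=z$. Then $N(\{b,c\})=\{v,d,w,y\}$ has size $4$, so by (F2) $v$ has a neighbor outside $\{b,c,v,d,w,y\}$, which must be $a$. In particular $a\ne y$, so $v$ is adjacent only to $d$ in $\{v,d,w,y\}$. The cycle given by (H3) is then $dwy$, contradicting $w\not\sim d$. So $y\ne z$, and hence $c\not\sim y$ and $b\not\sim z$.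

**Step 4: the neighborhood of $w$.** Let $N(w)=\{b,c,y,w'\}$. Here $w'\not\sim b$, since $N(b)=\{v,c,d,w,y\}$ and $w\not\sim v,d$. Also $c\not\sim y$. So the possible edges of $G[N(w)]$ are $bc,by,cw',yw'$, and the cycle is $bcw'y$. Hence $w'\in N(c)$, and as $w\not\sim v,d$, we get $w'=z$. So $w\sim z$ and $y\sim z$. Now $N(\{v,b,c,w\})=\{a,d,y,z\}$. These are distinct by (F1), and by (F2) $d$ has a neighbor $d_2\notin\{v,b,c,w,a,d,y,z\}$.

**Step 5: $y$ and $z$ are big.** Suppose $y$ is small. As $y\not\sim c$, the small pair $w\sim y$ has exactly the common neighbors $b,z$, and $b\not\sim z$, so it is of type (I). The fourth neighbor $y''$ of $y$ is adjacent to $b$ and $z$, so $y''\in N(b)\setminus\{w,y\}=\{v,c,d\}$. Here $y''\ne v$ since $y\notin N(v)=\{a,b,c,d\}$, and $y''\ne c$ since $c\not\sim y$. So $y''=d$, and $d\sim y,z$. Thus $N(d)=\{v,b,c,y,z\}$, contradicting $d_2\in N(d)$. Everything so far is symmetric under exchanging $(b,y)$ with $(c,z)$, so $z$ is big as well.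

**Step 6: $d$ is clean.** Let $u\ne v$ be a close small neighbor of $d$. By (4), $u\not\sim v$. The set $N(d)$ consists of $v,b,c,u$ and one further vertex, and $u$ has at least two neighbors in it, so $u\sim b$ or $u\sim c$. But the small vertices of $N(b)\cup N(c)=\{b,c,v,d,w,y,z\}$ are only $v$ and $w$, and $w\not\sim d$. This contradiction shows that $d$ is clean. $\square$

## How many obligations a vertex of degree 6 or 5 can have

A vertex of degree $6$ owns $\frac43=4\cdot\frac13$, and a vertex of degree $5$ owns $\frac13=2\cdot\frac16$. If no neighbor of degree at least $7$ helps them, we need the following two lemmas.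

**Lemma 7.** A vertex $x$ of degree $6$ with no neighbor of degree $\ge7$ has at most four close small neighbors.

*Proof.* Suppose $s_1,\dots,s_5$ are close small neighbors, and let $y$ be the sixth neighbor. Let $S$ be the set of small vertices in $N(x)$; so $\{s_1,\dots,s_5\}\subseteq S$ and $N(x)\setminus S\subseteq\{y\}$. Each $s_i$ has at least two neighbors in $N(x)$, hence some neighbor $s_j$. Consider any adjacent pair $s_i\sim s_j$. It has the common neighbor $x$, so $t(s_i,s_j)\in\{1,2\}$.

**Step 1: $t(s_i,s_j)=1$ is impossible.** Put $v=s_i$, $a=s_j$. By Lemma 1, with $x$ as the common neighbor, $N(v)=\{a,x,c,d\}$, $N(a)=\{v,x,e,f\}$, $c\sim d$, $e\sim f$, and $N(x)=\{v,a,c,d,e,f\}$ because $d(x)=6$. Since $y\in\{c,d,e,f\}$, by the symmetry between $v$ and $a$ we may assume that $c,d$ are small. As $c\not\sim a$, the pair $v\sim c$ has exactly the common neighbors $x\sim d$ with $d$ small. So it is of type (C) with hub $x$, and the fourth neighbor $c^*$ of $c$ is adjacent to the fourth neighbor $a$ of $v$. So $c^*\in N(a)\setminus\{v,x\}=\{e,f\}$. Likewise the pair $v\sim d$ shows that the fourth neighbor $d^*$ of $d$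 lies in $\{e,f\}$. Moreover $c^*\ne d^*$, since $c,d$ already have the common neighbors $v,x$ and $t(c,d)\le2$. So $N(\{v,c,d\})=\{x,a,e,f\}$, and by (F2) $x$ has a neighbor outside $\{v,c,d,x,a,e,f\}$, a contradiction.

So $t(s_i,s_j)=2$. Let the common neighbors be $x$ and $z$.

**Step 2: $z\notin N(x)$ is impossible.** Suppose $z\notin N(x)$, and let $R$ be the component of $G[S]$ containing $s_i,s_j$. Call $r\in R$ *good* if $r\sim z$ and $r$ has a neighbor $r'\in R$ with $r'\sim z$. The vertices $s_i,s_j$ are good. Let $r$ be good, with $r'$ as in the definition. The small pair $r\sim r'$ has exactly the common neighbors $x,z$ by Lemma 1, and $x\not\sim z$, so it is of type (I). Hence $N(r)=\{r',x,z,r^*\}$ with $r^*\in N(x)\cap N(z)$. Either $r^*\in S$, and then $r^*\in R$ and $r^*\sim z$, or $r^*\in N(x)\setminus S$. So all neighbors of $r$ in $R$ are adjacent to $z$, hence good, since they have the neighbor $r$. By connectivity every vertex of $R$ is good, and $N(R)\subseteq\{x,z\}\cup(N(x)\setminus S)$. If $|S|=5$, then $|R|\le5$ and $|N(R)|\le3$. If $|S|=6$, then $|R|\le6$ and $|N(R)|\le2$. Both contradict (F1).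

**Step 3: $z\in N(x)$ is not small.** Otherwise the pair is of type (C) with hub $x$ and with the small vertex $z$ as $c$, and (C1) gives $d(x)\ge7$, a contradiction.

**Step 4: $z=y$ is impossible.** By Steps 2 and 3, $z\in N(x)$ is big, so $z=y$, for every adjacent pair $s_i\sim s_j$. Every $s_i$ lies in such a pair, so all $s_i$ are adjacent to $y$, and $y\sim x$. Since $d(y)\le6$, $N(y)=\{x,s_1,\dots,s_5\}$. Then $|N[\{x,y\}]|=7$, and by (H3) $\{s_1,\dots,s_5\}$ contains a cycle, with vertex set $R$, say. Each vertex of $R$ has exactly the neighbors $x,y$ and its two cycle neighbors, so $N(R)=\{x,y\}$, contradicting (F1). $\square$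

**Lemma 8.** A vertex $x$ of degree $5$ with no neighbor of degree $\ge7$ has at most two close needy small neighbors.

*Proof.* Suppose it has three.

**Case 1: two small neighbors $v\sim a$ of $x$ are adjacent.** As $d(x)=5$, Lemma 1 gives $t(v,a)=2$. Use the notation of Lemma 2 for $\{v,a\}$; so $x\in\{b,c\}$. Type (A) is impossible since $d(x)=5$. We exclude the others in turn.

**Step 1: type (I).** By symmetry let $x=b$. Then $N(x)=\{v,a,d,e,x'\}$ with $x'\notin X$, and $d,e$ are big by (I+). So $x'$ is a close needy small neighbor. As $x'\not\sim v,a$, we get $x'\sim d,e$; let $N(x')=\{x,d,e,w\}$. Now $N(\{v,a,x,x'\})=\{c,d,e,w\}$, so $w\ne c$ by (F1), and $d,e$ have neighbors outside $\{v,a,x,x',c,d,e,w\}$ by (F2). Since $N[\{x,x'\}]=\{x,x',v,a,d,e,w\}$ has seven elements, $\{v,a,d,e,w\}$ contains a cycle. Here $w\notin X$, so $w\not\sim v,a$, and the edges are $va,vd,ae$ and possibly $de,dw,ew$. So $d\sim e$, or both $w\sim d$ and $w\sim e$.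

In either case $d$ is adjacent to $v,x,c,x'$, to $e$ or $w$, and to an outside vertex. So $d(d)\ge6$, and $d$ is close to $x'$ (common: $x$, and $e$ or $w$). Likewise $e$ is adjacent to $a,x,c,x'$, to $d$ or $w$, and to an outside vertex; so $d(e)\ge6$, and $e$ is close to $x'$. So $x'$ has two heavy neighbors and is not needy, a contradiction.

**Step 2: type (B).** Then $x$ is the vertex $b$ of degree $5$, and $d(c)=6$ because $c\sim x$. By (B) and (B+), $N(x)=\{v,a,c,d,b'\}$ with $c,d,b'$ big. So $x$ has only two small neighbors, a contradiction.

**Step 3: type (C).** The hub $b$ has degree at least $6$, so $x=c$. Since $b\sim x$, $d(b)=6$, and so $d,e$ are big by (C2). We have $N(b)=\{v,a,x,d,e,b'\}$ with $b'\notin X$, and $N(x)=\{v,a,b,c_1,c_2\}$, where, say, $c_1$ is small and close to $x$. As $c_1\ne d,e$, we have $c_1\not\sim v,a$; hence $c_1\sim b$ and $c_1\sim c_2$. So $c_1\in N(b)$, which forces $c_1=b'$. Now $N(\{v,a,b,x\})=\{d,e,c_1,c_2\}$, so $c_2\ne d,e$ by (F1), and therefore $b\not\sim c_2$. Let $N(c_1)=\{b,x,c_2,w\}$. Then $w\not\sim x$, since $N(x)=\{v,a,b,c_1,c_2\}$ and $c_1\not\sim v,a$. With $b\not\sim c_2$,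 the cycle in $G[N(c_1)]$ must be $bxc_2w$. So $w\in N(b)$, hence $w\in\{d,e\}$. But then $N(\{v,a,b,x,c_1\})=\{d,e,c_2\}$, contradicting (F1).

**Case 2: the small neighbors of $x$ are pairwise nonadjacent.** Let $N(x)=\{v_1,v_2,v_3,p,q\}$ with $v_1,v_2,v_3$ close, needy and small. Each $v_i$ has two neighbors in $N(x)$, so $v_i\sim p,q$. Hence $p,q$ are big, and $N(v_i)=\{x,p,q,r_i\}$ with $r_i\not\sim x$.

**Step 4: $p\not\sim q$ is impossible.** The cycle in $G[N(v_i)]$ must be $xpr_iq$, so $r_i\sim p,q$. Let $R=\{r_1,r_2,r_3\}$. Then $N(\{x,v_1,v_2,v_3\})=\{p,q\}\cup R$, so $|R|\ge2$ by (F1). If $|R|=3$, then $p\sim x,v_1,v_2,v_3,r_1,r_2,r_3$ and $d(p)\ge7$. If $|R|=2$, then (F2) gives $p$ a further neighbor, and $d(p)\ge4+2+1=7$. Both contradict the hypothesis on $x$.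

**Step 5: $p\sim q$ is impossible.** Now $p$ and $q$ are close to each $v_i$ and have degree $5$ or $6$. Not both have degree $6$, as $v_i$ is needy; say $d(q)=5$, so $N(q)=\{x,p,v_1,v_2,v_3\}$. If $d(p)=5$, then $N(\{x,p,q\})=\{v_1,v_2,v_3\}$, contradicting (F1). So $N(p)=\{x,q,v_1,v_2,v_3,p'\}$ and $|N[\{p,q\}]|=7$; thus $\{x,v_1,v_2,v_3,p'\}$ contains a cycle. The $v_i$ are independent and $p'\not\sim x$, so the cycle passes through $p'$ and $p'\sim v_i,v_j$ for some $i\ne j$. Then $N(\{x,p,q,v_i,v_j\})=\{p',v_k\}$, where $\{i,j,k\}=\{1,2,3\}$, contradicting (F1). $\square$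

## The discharging rules

One configuration still exceeds what its giver owns. In $Q$ the vertex $x$ has degree $5$ and the neighbor $b$ of degree at least $7$. It owns $\frac13$ and should get $\frac13$ from $b$. By the rules below, it has to send $\frac13$ to each of the T6d vertices $v,\bar v$ and $\frac16$ to each of the T6c vertices $a,\bar a$, in total $1>\frac23$. In this situation the center $b$ has degree at least $8$, and we let it help once more.

**Definition (special).** A vertex $x$ is *special* with *center* $b$ if $d(x)=5$ and $N(x)=\{b,v,a,c_1,c_2\}$ with $d(b)\ge8$, where $v,a,c_1,c_2$ are small, all adjacent to $b$, and $v\sim a$, $c_1\sim c_2$.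

In $Q$ the vertex $x$ is special with center $b$. In general the center is determined by $x$: it is its only big neighbor.

Every vertex $x$ starts with $ch(x)=d(x)-\frac{14}3$. The rules are:

* **R1** Every vertex of degree $\ge7$ sends $\frac13$ to every neighbor of degree $\le6$.
* **R2** Every vertex of degree $6$ sends $\frac13$ to every close small neighbor.
* **R3** Every center $b$ of a special vertex $x$ sends an additional $\frac23$ to $x$.
* **R4** Each needy vertex receives, in the notation of its type:
  * T1: $\frac16$ from each of two close degree-$5$ neighbors.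
  * T2: $\frac16$ from each of its four neighbors.
  * T3: $\frac13$ from one clean vertex of the triangle (Lemma 6), $\frac16$ from each of the other two.
  * T4: $\frac13$ from $d$, $\frac16$ from each of $b,c$.
  * T5 (the needy vertex is $a$): if $d(c)=6$, an extra $\frac16$ from $c$ and $\frac16$ from $b$; if $d(c)\ge7$, $\frac13$ from $b$.
  * T6a: $\frac13$ from $d$. T6b: an extra $\frac16$ from $b$ and $\frac16$ from $c$. T6c: $\frac16$ from each of $c,d$. T6d: $\frac13$ from $c$.

All R4 givers have degree $5$ or $6$. The givers of degree $6$ are exactly: $c$ in T5 with $d(c)=6$; $b$ in T6b; and $d$ in T6a or T6c if $d(d)=6$. A needy vertex gets at most one R4 gift from any given vertex, because it has one fixed representation.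

## Final charges

We now show that every final charge is nonnegative.

**Step 1: small vertices end with at least $0$.** They give nothing, and need $\frac23$. Every heavy neighbor sends $\frac13$ by R1 or R2. So a small vertex that is not needy receives at least $\frac23$. Types T2, T3, T4 receive $\frac23$ by R4. Types T1, T5, T6 receive $\frac13$ from the heavy neighbor and $\frac13$ by R4.

**Step 2: degree $k\ge7$.** To bound the cost of R3, we show that for distinct special vertices $x,x^*$ with the same center $b$ the 5-sets $N[x]\setminus\{b\}$ and $N[x^*]\setminus\{b\}$ are disjoint. The vertices $x$ and $x^*$ are the only big vertices in their respective sets, so a common vertex $v$ would be small. It has the neighbors $b,x,x^*$. In $N(x)$ it has a small partner adjacent to it, and another in $N(x^*)$; each of these partners is different from $b,x,x^*$, hence equal to the fourth neighbor $a$ of $v$. So $a\sim b,x,x^*$ and $t(v,a)\ge3$, contradicting Lemma 1.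

All these 5-sets lie in $N(b)$, so a vertex of degree $k$ is the center of $s\le\lfloor k/5\rfloor$ special vertices, and $s=0$ if $k=7$, since a center has degree at least $8$. Its final charge is at least
$$k-\tfrac{14}3-\tfrac k3-\tfrac23s=\frac{2k-14-2s}3 .$$
This is $0$ for $k=7$; it is at least $0$ for $k=8,9$, where $s\le1$; and for $k\ge10$ it is at least $\frac{8k-70}{15}>0$.

**Step 3: degree $6$.** Let $d(x)=6$, so $x$ starts with $\frac43$. Its close small neighbors get $\frac13$ by R2, plus an extra $\frac16$ if they have type T5 with $x=c$ or type T6b with $x=b$. The only other recipients have type T6a or T6c with $x=d$. They are not close to $x$ and get at most $\frac13$; and in that case $x$ is adjacent to the hub, which has degree at least $7$.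

*No extra $\frac16$ is sent.* If $x$ has a neighbor of degree $\ge7$, it has at least $\frac43+\frac13=\frac53$ to give, and at most five small neighbors, each getting at most $\frac13$. Otherwise only close small neighbors receive, at most four by Lemma 7, in total at most $\frac43$.

*Some extra $\frac16$ is sent.* For T5 with $d(c)=6$ and $x=c$, (B+) gives $N(x)=\{v,a,b,d,b',c'\}$ with $b,d,b'$ big. So the small neighbors of $x$ lie in $\{v,a,c'\}$, and $c'\not\sim v,a$. For T6b with $x=b$, we have $N(x)=\{v,a,c,d,e,b'\}$ with $c,d,e$ big and $b'\notin X$. So the small neighbors lie in $\{v,a,b'\}$, and $b'\not\sim v,a$. Every recipient of an extra $\frac16$ from $x$ has a small neighbor in $N(x)$, namely the other vertex of its pair. So only $v$ and $a$ can get an extra $\frac16$, and the total is at most $\frac12+\frac12+\frac13=\frac43$.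

**Step 4: degree $5$, no neighbor of degree $\ge7$.** Such an $x$ has $\frac13$. Its gifts come from T1, T2, T3, T4, T5 with $d(c)=6$, or T6b: in T5 with $d(c)\ge7$ the giver $b$ is adjacent to $c$, and in T6a, T6c, T6d the givers are adjacent to the hub, of degree $\ge7$. In all these cases the recipient is a close needy small neighbor of $x$. For T1–T3 this is part of the type. In T4, $b,c,d$ are close to $v$. In T5, $b$ and $a$ have the common neighbors $v,c$. In T6b, $c$ and $v$ have the common neighbors $a,b$.

If some gift is $\frac13$ (T3 with $x$ clean, or T4 with $x=d$), its recipient is the only close small neighbor of $x$, by the definition of clean or by Lemma 5, so the total is $\frac13$. Otherwise all gifts are $\frac16$, to at most two vertices by Lemma 8. So the final charge is at least $0$.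

**Step 5: degree $5$ with a neighbor of degree $\ge7$, easy cases.** Now $x$ has at least $\frac13+\frac13=\frac23$ to give, and at most four small neighbors. Every gift is $\frac16$ or $\frac13$. If all gifts are $\frac16$, the total is at most $\frac23$. Otherwise some gift is $\frac13$, and at least one of five situations occurs. In the first three, $x$ has three big neighbors, hence at most two small ones, and the total is at most $\frac23$.

* *T3, $x$ clean*: two neighbors of $x$ have degree $5$ and another has degree $\ge7$.
* *T4, $x=d$*: $b,c,e$ are big (Lemma 5).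
* *T6a, $x=d$*: $b,e,c'$ are big neighbors of $x$ (C1).
* *T5, $x=b$, $d(c)\ge7$*: $N(x)=\{v,a,c,d,b'\}$ with $c,d$ big by (B+), and $a$ gets $\frac13$. Both $v$ and, if it is small, $b'$ are adjacent to $b,c,d$, and $b,c,d$ are pairwise adjacent. So $b,c,d$ are close to them, and $c$ is heavy for them. If $d(d)\ge6$, they have two heavy neighbors and are not needy. If $d(d)=5$ and one of them is needy, it has exactly one heavy neighbor and the two close degree-$5$ neighbors $b,d$, so it has type T1. So each of $v,b'$ gets at most $\frac16$ from $x$, and the total is at most $\frac13+\frac16+\frac16=\frac23$.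

The fifth situation is *T6d, $x=c$*; it takes the remaining steps. Here $N(x)=\{v,a,b,c_1,c_2\}$, $d(b)\ge7$, $d$ is small, and by (C2) $e$ is big, $d\not\sim x$, $N(d)=\{v,b,e,d'\}$. The vertex $v$ gets $\frac13$ from $x$.

**Step 6: in T6d, $a$ gets at most $\frac16$ from $x$.** We have $N(a)=\{v,b,x,e\}$, so $b$ is heavy for $a$ and the only small neighbor of $a$ is $v$. If $a$ is needy, it has exactly one heavy neighbor, and its type is T1, T5 or T6. If it is T5, then the pair $\{v,a\}$ is of type (B) with $a$ in role $a$; but then the fourth neighbor $d$ of $v$ is big by (B+), a contradiction. If it is T6, the pair is $\{v,a\}$, the hub is $b$ (the only other common neighbor $x$ has degree $5$), and the fourth neighbor $e$ of $a$ is big, so the subtype is T6c. So $a$ has type T1 or T6c, or is not needy, and gets at most $\frac16$ from $x$.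

**Step 7: what $c_1,c_2$ look like.** We show: at most one of $c_1,c_2$ is small, or both are small, adjacent, and adjacent to $b$. The set $N[\{v,x\}]=\{v,x,a,b,d,c_1,c_2\}$ has seven elements, so by (H3) $\{a,b,d,c_1,c_2\}$ contains a cycle. If $e\in\{c_1,c_2\}$, at most one of $c_1,c_2$ is small. Suppose $e\notin\{c_1,c_2\}$. Then $a$ is adjacent in this set only to $b$ and is not on the cycle. If $d'\in\{c_1,c_2\}$, then $d'\sim b,d,e,x$, and $d'$ has a further neighbor by (C2), so $d'$ is big and at most one of $c_1,c_2$ is small. If $d'\notin\{c_1,c_2\}$, then $d$ is adjacent in the set only to $b$, so the cycle is the triangle $bc_1c_2$, and the claim follows.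

**Step 8: at most one of $c_1,c_2$ is small.** If neither is small, the total is at most $\frac13+\frac16$. Let $u$ be the small one. Then $x$ has exactly two big neighbors, $b$ and one more. Moreover, $u\not\sim v,a$: we have $N(v)=\{a,b,x,d\}$ and $N(a)=\{v,b,x,e\}$, while $u\ne d$ as $d\not\sim x$, and $u\ne e$ as $e$ is big. A gift of $\frac13$ from $x$ to $u$ would come from one of these types:

* T3: then two neighbors of $x$ have degree $5$, and $d(b)\ge7$, so $x$ has three big neighbors;
* T4 or T6a: then $x$ has three big neighbors, as in Step 5;
* T5 or T6d: then $u$ has a small neighbor in $N(x)$, which must be $v$ or $a$.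

All are impossible. So $u$ gets at most $\frac16$, and the total is at most $\frac13+\frac16+\frac16=\frac23$.

**Step 9: $c_1,c_2$ both small, $c_1\sim c_2$, both adjacent to $b$.** We show $d(b)\ge8$, so that $x$ is special and R3 applies. By Lemma 1 the pair $\{c_1,c_2\}$ has exactly the common neighbors $b\sim x$, so it is not of type (I). It is not of type (A), as $d(x)=5$. It is not of type (B): then $x$ would be the degree-$5$ vertex in role $b$, and $N(x)$ would contain, besides the other common neighbor, a fourth neighbor of $c_1$ or $c_2$ that is big by (B+); but $b$ is the only big vertex in $N(x)$. So the pair is of type (C), with hub $b$ as $d(x)=5$, and the fourth neighbors $d_2,e_2$ of $c_1,c_2$ are adjacent to $b$.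

Let $P=\{d,e,d_2,e_2\}\subseteq N(b)$ and $A=\{v,a,c_1,c_2,x\}$. These sets are disjoint. First, $d\notin\{c_1,c_2\}$ as $d\not\sim x$; $e\notin\{c_1,c_2\}$ as $e$ is big; and $d,e\notin\{v,a,x\}$. Next, $d_2,e_2\notin\{c_1,c_2,x\}$, since they are fourth neighbors in the pair $\{c_1,c_2\}$ with common neighbors $b,x$. Finally $d_2,e_2\notin\{v,a\}$, since otherwise $c_1$ or $c_2$ would lie in $N(v)\cup N(a)$ and be $d$ or $e$. So $N(A)=\{b\}\cup P$, and (F1) gives $|P|\ge3$. As $b$ is adjacent to all of $A\cup P$, $d(b)\ge5+3=8$. Hence $x$ is special with center $b$ and also receives $\frac23$ by R3. It has at least $\frac13+\frac13+\frac23=\frac43$ and gives at most $\frac13$ to each of its four small neighbors.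

**Step 10: the bound.** All final charges are nonnegative, and gifts preserve the total. So $\sum_x\bigl(d(x)-\frac{14}3\bigr)\ge0$, and (2) gives $e(G)\ge\frac73n$. This proves Theorem 2 and with it Theorem 1, and it supplies the optimality used in Theorem 3. $\blacksquare$
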